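# Products of spaces whose $\tau$-covers split or contain $\gamma$-covers

## Countable sets of reals, where products cause no trouble

Some covering properties of a space say that every cover of one kind contains a better cover, or falls apart into two good covers. We study two such properties and ask whether they survive when we multiply two spaces. We begin where the answer is an easy yes, namely for countable spaces, and then see what goes wrong.

Throughout, a *set of reals* is an infinite topological space homeomorphic to a subset of $\mathbb R$.

**Definition 1.** Let $X$ be a topological space and let $\mathcal U$ be a collection of subsets of $X$ such that $X$ is not contained in any member of $\mathcal U$. Then $\mathcal U$ is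

- a *large cover* of $X$ if each $x\in X$ lies in infinitely many members of $\mathcal U$;
- a *$\tau$-cover* of $X$ if it is a large cover and for all $x,y\in X$ at least one of $\{U\in\mathcal U:x\in U,\ y\notin U\}$ and $\{U\in\mathcal U:y\in U,\ x\notin U\}$ is finite;
- a *$\gamma$-cover* of $X$ if $\mathcal U$ is infinite and each $x\in X$ lies in all but finitely many members of $\mathcal U$.

$\mathrm T$ and $\Gamma$ denote the collections of open $\tau$-covers and open $\gamma$-covers of $X$.

Every $\gamma$-cover is a $\tau$-cover: a point that lies in cofinitely many members of an infinite family lies in infinitely many, and both sets in the pair condition are finite.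

Here are examples on the discrete space $\omega=\{0,1,2,\dots\}$. The sets $\{0,\dots,n\}$ form a $\gamma$-cover. For a large cover that is not a $\tau$-cover, let $V_n=\{x\le n: x\equiv n \bmod 2\}$. These sets are distinct, $x$ belongs to $V_n$ exactly when $n\ge x$ and $n\equiv x\bmod 2$, and the points $0$ and $1$ violate the pair condition. For a $\tau$-cover that is not a $\gamma$-cover, let
$$U_{2n}=\{0,\dots,n\},\qquad U_{2n+1}=\{0,n+2\}.$$
These sets are distinct. The point $0$ lies in all of them, the point $1$ lies in $U_{2n}$ for $n\ge1$ and in no set of odd index, and a point $x\ge2$ lies in $U_{2n}$ for $n\ge x$ and in exactly one set of odd index, $U_{2x-3}$. So up to finite errors every point other than $0$ has index set "the even numbers", while $0$ has index set $\omega$. These are comparable modulo finite sets, so this is a $\tau$-cover. It is not a $\gamma$-cover, because of the point $1$. It does contain a $\gamma$-cover, $\{U_{2n}:n\in\omega\}$.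

**Definition 2.** For collections $\mathfrak U,\mathfrak V$ of covers, $\binom{\mathfrak U}{\mathfrak V}$ is the property that each $\mathcal U\in\mathfrak U$ has a subcover $\mathcal V\subseteq\mathcal U$ with $\mathcal V\in\mathfrak V$. $\mathsf{Split}(\mathfrak U,\mathfrak V)$ is the property that every $\mathcal U\in\mathfrak U$ can be split into two disjoint subcovers $\mathcal V$ and $\mathcal W$ which contain elements of $\mathfrak V$. We use the same symbol for a property and for the class of spaces that have it.

A class is *closed under taking finite products* if $X\times Y$ belongs to it whenever $X$ and $Y$ do. Here the property is evaluated for the product space $X\times Y$ itself, with its own open $\tau$-covers and $\gamma$-covers, whether or not $X\times Y$ is homeomorphic to a set of reals. The class is *provably* closed if this is a theorem of ZFC. The conjecture we settle comes from Boaz Tsaban, "The combinatorics of splittability", arXiv:math/0212312 (2002): none of the classes $\mathsf{Split}(\mathrm T,\mathrm T)$ and $\binom{\mathrm T}{\Gamma}$ is provably closed under taking finite products. That is, for each of the two properties it should be consistent with ZFC that there are sets of reals $X,Y$ with the property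 whose product lacks it.

The examples above suggest recording, for each point, the set of indices of the cover elements that contain it.

**Definition 3.** Write $a\subseteq^* b$ if $a\setminus b$ is finite, and $[\omega]^\omega$ for the set of infinite subsets of $\omega$. A family $G\subseteq[\omega]^\omega$ is *linear* if any two members are $\subseteq^*$-comparable. A *pseudointersection* of $G$ is an infinite $P\subseteq\omega$ with $P\subseteq^* g$ for all $g\in G$. For a sequence $(U_n)_{n\in\omega}$ of subsets of $X$, the *trace* of $x\in X$ is $f(x)=\{n:x\in U_n\}$.

For instance, the sets $\omega\setminus\{0,\dots,n\}$ form a linear family with pseudointersection $\omega$. The sets $\{k2^n:k\ge 1\}$, $n\in\omega$, form a linear family with pseudointersection $\{2^n:n\in\omega\}$.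

**Lemma 4 (dictionary).** Let $\mathcal U=\{U_n:n\in\omega\}$ be enumerated injectively, with $X$ contained in no $U_n$, and let $f$ be the trace.

1. $\mathcal U$ is a $\tau$-cover if and only if $f[X]$ is a linear family of infinite sets.
2. For $R\subseteq\omega$, $\{U_n:n\in R\}$ is a $\gamma$-cover if and only if $R$ is infinite and $R\subseteq^* f(x)$ for all $x\in X$.
3. If $\mathcal U$ is a $\tau$-cover and $R\subseteq\omega$, then $\{U_n:n\in R\}$ contains a $\tau$-cover if and only if $R\cap f(x)$ is infinite for all $x\in X$.

*Proof.* Since the enumeration is injective, we may count indices instead of sets. Then (1) and (2) restate the definitions, because $\{n:x\in U_n,\,y\notin U_n\}=f(x)\setminus f(y)$. For (3), if the family contains a $\tau$-cover, the largeness of that cover makes every $R\cap f(x)$ infinite. Conversely, if every $R\cap f(x)$ is infinite, then $\{U_n:n\in R\}$ is itself a $\tau$-cover: it is large, and the pair condition passes to subfamilies. $\square$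

So a $\gamma$-subcover is a pseudointersection of the traces. The next two lemmas produce one for countable spaces: the first handles the combinatorics, the second lets us assume that the cover is countable.

**Lemma 5.** A countable nonempty linear family $\{g_i:i\in\omega\}\subseteq[\omega]^\omega$ has a pseudointersection.

*Proof.* Among $g_0,\dots,g_n$ there is a $\subseteq^*$-least one, and it is almost contained in each of the others, hence in $g_0\cap\dots\cap g_n$. So this intersection is infinite for every $n$. Choose $p_0<p_1<\cdots$ with $p_n\in g_0\cap\dots\cap g_n$. Then $P=\{p_n:n\in\omega\}$ satisfies $P\setminus g_i\subseteq\{p_0,\dots,p_{i-1}\}$. $\square$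

**Lemma 6.** Every open $\tau$-cover $\mathcal U$ of a nonempty second countable space $X$ contains a countable $\tau$-cover, which is necessarily infinite.

*Proof.* Put $x_{\mathcal U}=\{U\in\mathcal U:x\in U\}$. These sets are infinite, and any two are comparable modulo finite sets.

**Every finite set lies in one member.** Let $F\subseteq X$ be finite and nonempty. Some $x\in F$ has $x_{\mathcal U}\setminus y_{\mathcal U}$ finite for all $y\in F$. Since $x_{\mathcal U}$ is infinite, some $U\in x_{\mathcal U}$ belongs to all $y_{\mathcal U}$ with $y\in F$, that is, $F\subseteq U$.

**Choosing countably many members.** For $k\ge1$ the previous step says that $\{U^k:U\in\mathcal U\}$ is an open cover of $X^k$. The space $X^k$ is second countable, hence Lindelöf. Choose a countable $\mathcal U_k\subseteq\mathcal U$ such that $\{U^k:U\in\mathcal U_k\}$ covers $X^k$, and let $\mathcal V=\bigcup_{k\ge1}\mathcal U_k$. Every nonempty finite subset of $X$ lies in a member of $\mathcal V$: list it as a $k$-tuple.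

**Largeness.** Suppose $x$ belongs to only finitely many members $V_1,\dots,V_m$ of $\mathcal V$. Pick $x_i\in X\setminus V_i$, which is possible because $X$ is contained in no member of $\mathcal U$. Some $V\in\mathcal V$ contains $\{x,x_1,\dots,x_m\}$. Since $x\in V$, we have $V=V_i$ for some $i$, which contradicts $x_i\notin V_i$. So $\mathcal V$ is large, and it is infinite because $X\neq\emptyset$. The pair condition is inherited from $\mathcal U$. $\square$

**Lemma 7.** $\binom{\mathrm T}{\Gamma}\subseteq\mathsf{Split}(\mathrm T,\mathrm T)$.

*Proof.* Let $\mathcal U$ be an open $\tau$-cover and let $\mathcal V\subseteq\mathcal U$ be a $\gamma$-cover. Write $\mathcal V=\mathcal V_0\sqcup\mathcal V_1$ with both parts infinite. Each $\mathcal V_i$ is again a $\gamma$-cover, hence a $\tau$-cover. Split $\mathcal U$ into $\mathcal V_0$ and $\mathcal U\setminus\mathcal V_0\supseteq\mathcal V_1$. $\square$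

**Proposition 8.** Every nonempty countable second countable space is in $\binom{\mathrm T}{\Gamma}$, hence in $\mathsf{Split}(\mathrm T,\mathrm T)$. In particular, if $X,Y$ are countable sets of reals, then $X$, $Y$ and $X\times Y$ are in both classes.

*Proof.* Given an open $\tau$-cover, Lemma 6 yields a countably infinite $\tau$-subcover $\{U_n:n\in\omega\}$, enumerated injectively. By Lemma 4(1) the set $f[X]$ is a linear family, and it is countable because $X$ is. Lemma 5 gives a pseudointersection, and Lemma 4(2) turns it into a $\gamma$-subcover. Now use Lemma 7. Finally, $X\times Y$ is countable and second countable. $\square$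

What changes for uncountable $X$? Lemmas 4, 6 and 7 survive. Only Lemma 5 is lost: the traces form a linear family that may be uncountable, and such a family need not have a pseudointersection. So the question becomes which linear families can occur as $f[X]$, and in particular which new families a product can create that its factors do not have.

## The theorem on uncountable sets of reals

**Definition 9.** A *base* of an ultrafilter is a subfamily such that every member of the ultrafilter contains a member of the subfamily. A *simple P-point* is a nonprincipal ultrafilter on $\omega$ with a linear base.

To say that a family is closed under finite modifications means that it contains every set that differs from one of its members by a finite set. The closure of a linear family in $[\omega]^\omega$ under finite modifications is again a linear family in $[\omega]^\omega$ and has the same pseudointersections, since $\subseteq^*$ ignores finite differences.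

**Theorem 10.**

1. (ZFC) There are sets of reals $X,Y\in\binom{\mathrm T}{\Gamma}$ with $X\times Y\notin\binom{\mathrm T}{\Gamma}$. There is even a single set of reals $V\in\binom{\mathrm T}{\Gamma}$ with $V^2\notin\binom{\mathrm T}{\Gamma}$.
2. (ZFC) The following are equivalent:
   - (a) there is a simple P-point;
   - (b) there are sets of reals $X,Y\in\binom{\mathrm T}{\Gamma}\subseteq\mathsf{Split}(\mathrm T,\mathrm T)$ with $X\times Y\notin\mathsf{Split}(\mathrm T,\mathrm T)$ (and even a set of reals $V\in\binom{\mathrm T}{\Gamma}$ with $V^2\notin\mathsf{Split}(\mathrm T,\mathrm T)$);
   - (c) there are sets of reals $X,Y\in\mathsf{Split}(\mathrm T,\mathrm T)$ with $X\times Y\notin\mathsf{Split}(\mathrm T,\mathrm T)$;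
   - (d) some second countable space is not in $\mathsf{Split}(\mathrm T,\mathrm T)$.

**Corollary 11.** The conjecture holds. Under CH a single pair of sets of reals $X,Y$ witnesses both failures. The statement "$X\times Y\in\mathsf{Split}(\mathrm T,\mathrm T)$ for all sets of reals $X,Y\in\mathsf{Split}(\mathrm T,\mathrm T)$" is independent of ZFC, and so is the same statement for all second countable spaces $X,Y$.

The failures are witnessed by sets of reals, so they hold for any class of spaces that contains the sets of reals. The positive direction, closure when there are no simple P-points, is claimed only for second countable spaces, sets of reals included. It is not needed for the conjecture, and nothing is claimed about closure for spaces that are not second countable.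

## Spaces that code a linear family

This section turns a bad linear family into a bad space, and an unsplittable cover into a simple P-point. Give $P(\omega)$ the Cantor topology, that is, the topology of $2^\omega$.

**Lemma 12.** Let $F\subseteq[\omega]^\omega$ be nonempty, linear and closed under finite modifications, and let $\pi:T\to P(\omega)$ be a continuous map on a space $T$ with $\pi[T]=F$. If $F$ has no pseudointersection, then $T\notin\binom{\mathrm T}{\Gamma}$. If $F$ is a base of a nonprincipal ultrafilter, then $T\notin\mathsf{Split}(\mathrm T,\mathrm T)$.

*Proof.* Let $O_n=\{z\in T:n\in\pi(z)\}$, which is open because $\pi$ is continuous.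

**The cover.** Deleting $n$ from a member of $F$ gives a member of $F$, so some $t\in F$ omits $n$ and $T\not\subseteq O_n$. If $n\ne m$, a finite modification gives $t\in F$ with $n\in t$ and $m\notin t$, so $O_n\neq O_m$. The trace of $z$ is $\{n:z\in O_n\}=\pi(z)$, so the family of traces is $F$. By Lemma 4(1), $\mathcal U=\{O_n:n\in\omega\}$ is an open $\tau$-cover of $T$.

**No $\gamma$-subcover.** If $\{O_n:n\in R\}$ were a $\gamma$-cover, then $R$ would be a pseudointersection of $F$ by Lemma 4(2).

**No splitting.** Suppose $\mathcal U$ is split into $\{O_n:n\in R\}$ and $\{O_n:n\in R'\}$ with $R\cap R'=\emptyset$, each containing a $\tau$-cover. By Lemma 4(3), $R\cap t$ and $R'\cap t$ are infinite for all $t\in F$. If $F$ is a base of an ultrafilter, some $t\in F$ is contained in $R$ or in $\omega\setminus R$. In the first case $R'\cap t=\emptyset$ and in the second $R\cap t=\emptyset$, a contradiction. $\square$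

**Lemma 13.** There is a nonempty linear family in $[\omega]^\omega$, closed under finite modifications, without a pseudointersection.

*Proof.* Define $t_\alpha\in[\omega]^\omega$ by recursion on ordinals, strictly decreasing with respect to $\subseteq^*$. Let $t_0=\omega$. Let $t_{\alpha+1}$ be $t_\alpha$ with an infinite part removed so that an infinite part remains. At a limit stage $\lambda$ let $t_\lambda$ be a pseudointersection of $\{t_\alpha:\alpha<\lambda\}$ if one exists, and stop otherwise. At a limit stage the decrease is still strict, because $t_\lambda\subseteq^* t_{\alpha+1}$ for each $\alpha<\lambda$ and $t_\alpha\not\subseteq^*t_{\alpha+1}$. The $t_\alpha$ are distinct elements of a set, so the recursion stops. It can stop only at a limit stage, and then the family built so far is linear without a pseudointersection. Close it under finite modifications. $\square$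

**Lemma 14.** A base $F$ of a nonprincipal ultrafilter has no pseudointersection.

*Proof.* If $P$ were one, split $P=P_0\sqcup P_1$ into infinite parts. Some $t\in F$ is contained in $P_0$ or in $\omega\setminus P_0$. Since $P\subseteq^* t$, either $P\subseteq^*P_0$, so $P_1$ is finite, or $P\subseteq^*\omega\setminus P_0$, so $P_0$ is finite. Both are impossible. $\square$

Lemma 12 says that simple P-points give spaces outside $\mathsf{Split}(\mathrm T,\mathrm T)$. For second countable spaces there is no other source.

**Lemma 15.** If some second countable space $X$ is not in $\mathsf{Split}(\mathrm T,\mathrm T)$, then there is a simple P-point.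

*Proof.* Let $\mathcal U$ be an open $\tau$-cover of $X$ that cannot be split into two disjoint subcovers each containing a $\tau$-cover.

**$X$ is nonempty.** Every set contains $\emptyset$, so the only $\tau$-cover of the empty space is the empty family. It splits into $\emptyset$ and $\emptyset$, which are disjoint $\tau$-covers of the empty space. So the empty space is in $\mathsf{Split}(\mathrm T,\mathrm T)$.

**Every $R$ is decided by a trace.** By Lemma 6 let $\{U_n:n\in\omega\}\subseteq\mathcal U$ be a $\tau$-cover enumerated injectively, with trace $f$. Then $f[X]$ is a nonempty linear family of infinite sets. Let $R\subseteq\omega$. If $R\cap f(x)$ and $f(x)\setminus R$ were infinite for all $x\in X$, then $\mathcal V=\{U_n:n\in R\}$ and $\{U_n:n\notin R\}$ would both be $\tau$-covers, as in the proof of Lemma 4(3). Then $\mathcal V$ and $\mathcal U\setminus\mathcal V$ would split $\mathcal U$, a contradiction. So some $x\in X$ has $f(x)\subseteq^*\omega\setminus R$ or $f(x)\subseteq^*R$.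

**The ultrafilter.** Let $p=\{R\subseteq\omega:f(x)\subseteq^*R\text{ for some }x\in X\}$. It is closed upward, contains all cofinite sets, and does not contain $\emptyset$ because each $f(x)$ is infinite. If $f(x)\subseteq^*R$ and $f(y)\subseteq^*R'$, then by linearity one of $f(x),f(y)$ is almost contained in the other, hence in $R\cap R'$. So $p$ is a proper filter. By the previous step it is an ultrafilter, and it is nonprincipal because it contains the cofinite sets. If $f(x)\subseteq^*R$, then $f(x)\cap R$ is a finite modification of $f(x)$ contained in $R$. So the finite modifications of the sets $f(x)$ form a linear base of $p$. $\square$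

## The intersection of two spaces inside their product

We have bad spaces $T$. We want good $X$ and $Y$ whose product is bad, and the simplest way to make a product bad is to find $T$ inside it as a closed subspace.

**Lemma 16.** If a space $W$ is in $\binom{\mathrm T}{\Gamma}$ (respectively $\mathsf{Split}(\mathrm T,\mathrm T)$), so is every nonempty closed $K\subseteq W$.

*Proof.* Let $\mathcal U$ be an open $\tau$-cover of $K$. It is infinite, since $K\ne\emptyset$. For $U\in\mathcal U$ let $U^*=U\cup(W\setminus K)$. If $U=O\cap K$ with $O$ open in $W$, then $U^*=O\cup(W\setminus K)$ is open. We have $U^*\cap K=U$, so $U\mapsto U^*$ is injective and, as $K\not\subseteq U$, also $W\not\subseteq U^*$. Points outside $K$ lie in all $U^*$, and points of $K$ lie in $U^*$ exactly when they lie in $U$. So the family $\{U^*:U\in\mathcal U\}$ is large. For the pair condition, if both points are in $K$ it is inherited from $\mathcal U$, and if $y\notin K$, no $U^*$ omits $y$. Thus $\{U^*:U\in\mathcal U\}$ is an open $\tau$-cover of $W$. Intersecting with $K$, we see that if $\{U^*:U\in\mathcal V\}$ is a $\gamma$-cover (respectively is a cover, or contains a $\tau$-cover) of $W$, then $\mathcal V$ is a $\gamma$-cover (respectively is a cover,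 or contains a $\tau$-cover) of $K$. Disjointness of subfamilies is preserved. So a $\gamma$-subcover or a splitting for $W$ yields one for $K$. $\square$

If $X,Y$ are subspaces of one Hausdorff space $Z$, then
$$\Delta=\{(x,y)\in X\times Y:x=y\}=\{(t,t):t\in X\cap Y\} \tag{1}$$
is closed in $X\times Y$, being the trace on $X\times Y$ of the diagonal of $Z^2$, and it is homeomorphic to $X\cap Y$. So it is enough to find good $X,Y$ with $X\cap Y=T$ bad.

Taking $X=Y$ gives nothing, because then $X\cap Y=X$ is good. So we must enlarge $T$ in two different ways, by disjoint sets of new points, and each enlargement must repair the space. By Lemma 16, $T$ is then closed in neither enlargement. How can adding points repair a cover? A cover of the larger space has traces at the new points too, and the traces at the new points must be comparable with those at the points of $T$. If the new points are numerous and spread out, this forces the cover to behave regularly.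

It is convenient to work with the following property, which involves sequences rather than covers.

**Definition 17.** A space $X$ has property $(*)$ if for every sequence $(U_n)_{n\in\omega}$ of open subsets of $X$ whose traces $f(x)$, $x\in X$, are infinite and form a linear family, this family has a pseudointersection.

Every countable nonempty space has $(*)$, by Lemma 5. The space $T$ of Lemma 12 does not when $F$ has no pseudointersection: take the sets $O_n$.

**Lemma 18.**

1. A nonempty second countable space with $(*)$ is in $\binom{\mathrm T}{\Gamma}$.
2. If $G_1\cup G_2\subseteq[\omega]^\omega$ is linear and $G_1$, $G_2$ each have a pseudointersection, so does $G_1\cup G_2$.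
3. If $X,Y$ have $(*)$, so does the disjoint sum $X\sqcup Y$.

*Proof.* (1) By Lemma 6 take a countable $\tau$-subcover and enumerate it injectively. By Lemma 4(1) its traces are infinite and form a linear family. By $(*)$ they have a pseudointersection, which gives a $\gamma$-subcover by Lemma 4(2).

(2) Let $P_i$ be a pseudointersection of $G_i$. If every $g\in G_2$ has some $h\in G_1$ with $h\subseteq^*g$, then $P_1\subseteq^*h\subseteq^*g$, so $P_1$ works for all of $G_1\cup G_2$. Otherwise some $g\in G_2$ almost contains no $h\in G_1$. By linearity $g\subseteq^*h$ for all $h\in G_1$. Then $P_2\subseteq^*g\subseteq^*h$ for all $h\in G_1$, so $P_2$ works. The argument also covers the case that $G_1$ or $G_2$ is empty, where every infinite set is a pseudointersection.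

(3) Given a sequence in $X\sqcup Y$ as in $(*)$, its restrictions to $X$ and to $Y$ satisfy the hypotheses of $(*)$ there. Apply (2) to the families of traces of the points of $X$ and of the points of $Y$. $\square$

Lemma 18(2) lets us ignore countably many points of $X$: their traces have a pseudointersection by Lemma 5.

## Analytic linear families

Which uncountable linear families are harmless? Those that are definable, and this is the regularity we shall force on $X$ and $Y$. Recall some textbook facts. A subset of a Polish space is *analytic* if it is empty or a continuous image of $\omega^\omega$. Projections of Borel sets in products of Polish spaces are analytic. Images of analytic sets under Borel maps between Polish spaces are analytic. Every Borel subset of a Polish space $Q$ is the projection of a closed subset of $Q\times\omega^\omega$. Finally, every uncountable analytic set has cardinality $\mathfrak c=2^{\aleph_0}$ (perfect set theorem).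

**Lemma 19.** Every nonempty analytic linear family $G\subseteq[\omega]^\omega$ has a pseudointersection.

*Proof.* Suppose $G$ has none. We shall build two members of $G$ that are incomparable. Write $x<y$ if $x\subseteq^*y$ and $y\not\subseteq^*x$.

**Step 1: below countably many members there is another one.** We claim that for every countable $G_0\subseteq G$ there is $x\in G$ with $x<g$ for all $g\in G_0$. If $G_0=\emptyset$, any $x\in G$ works. Otherwise let $P$ be a pseudointersection of $G_0$ (Lemma 5). If every $x\in G$ almost contained some $g\in G_0$, then $P\subseteq^*g\subseteq^*x$ for every $x\in G$, so $P$ would be a pseudointersection of $G$. So some $x\in G$ has $g\not\subseteq^*x$ for all $g\in G_0$. By linearity $x\subseteq^* g$, hence $x<g$, for all $g\in G_0$.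

**Step 2: a $\sigma$-ideal.** Call $H\subseteq G$ *bounded* if some $x\in G$ has $x\subseteq^*h$ for all $h\in H$. Subsets of bounded sets are bounded. Countable unions of bounded sets are bounded: if $x_n$ bounds $H_n$, take $x<x_n$ for all $n$ by Step 1. The family $G$ is unbounded: if $x\in G$ were almost contained in all members of $G$, Step 1 would give $x'<x$ in $G$, a contradiction. And if $H$ is unbounded and $x\in G$, then some $h\in H$ has $x\not\subseteq^*h$, so by linearity $h<x$.

**Step 3: discard the bounded part.** Let $\varphi:\omega^\omega\to G$ be a continuous surjection and let $N_s$, $s\in\omega^{<\omega}$, be the basic open sets of $\omega^\omega$. Put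
$$K=\omega^\omega\setminus\bigcup\{N_s:\varphi[N_s]\text{ is bounded}\}.$$
There are countably many $s$, so $\varphi[\omega^\omega\setminus K]$ is bounded by Step 2. Since $G$ is unbounded, $K\neq\emptyset$. If $N_s\cap K\ne\emptyset$, then $\varphi[N_s]$ is unbounded, as otherwise $N_s$ would have been removed. Since $\varphi[N_s\setminus K]$ is bounded, $\varphi[N_s\cap K]$ is unbounded.

**Step 4: one extension step.** Suppose $N_s$ and $N_r$ meet $K$ and $k\in\omega$. We find $m>k$ and proper extensions $s'\supset s$, $r'\supset r$ such that $N_{s'}$ and $N_{r'}$ meet $K$, and $m\notin\varphi(w)$ for all $w\in N_{s'}$, and $m\in\varphi(w)$ for all $w\in N_{r'}$. Pick $v\in N_r\cap K$. As $\varphi[N_s\cap K]$ is unbounded, Step 2 gives $u\in N_s\cap K$ with $\varphi(u)<\varphi(v)$. Then $\varphi(v)\setminus\varphi(u)$ is infinite, so it has an element $m>k$. The conditions $m\notin\varphi(w)$ and $m\in\varphi(w)$ are open in $w$, by continuity of $\varphi$. So suitable initial segments $s'$ of $u$ and $r'$ of $v$, taken longer than $s$ and $r$, work. The sets $N_{s'}$ and $N_{r'}$ meet $K$ in $u$ and $v$.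

**Step 5: two incomparable members.** Start with $s=r=\emptyset$ and iterate Step 4, alternating the roles of $s$ and $r$ and taking for $k$ the last $m$ found. The sequences $s$ grow to a branch $u^*$ and the sequences $r$ to a branch $v^*$. Infinitely many $m$ lie in $\varphi(v^*)\setminus\varphi(u^*)$, and infinitely many in $\varphi(u^*)\setminus\varphi(v^*)$. So $\varphi(u^*),\varphi(v^*)\in G$ are incomparable, contradicting linearity. $\square$

Lemma 19 shows that a first natural plan fails, namely to take $X$ and $Y$ themselves definable. Let $X$ be a nonempty analytic subset of a Polish space $Q$. Given $(U_n)$ as in $(*)$, write $U_n=X\cap\tilde U_n$ with $\tilde U_n$ open in $Q$. The map $z\mapsto\{n:z\in\tilde U_n\}$ is Borel on $Q$, so the family of traces of $X$ is analytic and has a pseudointersection. So $X$ has $(*)$ and is in $\binom{\mathrm T}{\Gamma}$ by Lemma 18(1). But if $X$ and $Y$ are both analytic, then $X\times Y$ is analytic too and is therefore equally good. So the factors cannot both be analytic. We need $X$ for which every relevant *sequence of open sets* behaves as on an analytic set, while $X$ itself is not analytic.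

## Borel sets of pairs that a small set cannot block

Let
$$Z=P(\omega)\times2^\omega,$$
a space homeomorphic to the Cantor set, and let $\pi$ be the projection to the first coordinate. Let $A\subseteq X\subseteq Z$, and let $(U_n)$ be a sequence of open sets in $X$ as in $(*)$. Extend it to open sets $\tilde U_n$ of $Z$ with $\tilde U_n\cap X=U_n$, and let $f(z)=\{n:z\in\tilde U_n\}$ for $z\in Z$. We would be done by Lemma 19 if $f[Z\setminus S]$ were a linear family of infinite sets for some countable $S$. On $X$ the values of $f$ are infinite and comparable. How large must $A$ be so that this spreads from $A$ to nearly all of $Z$?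

The first thing to try is a Bernstein set, that is, a set $A$ that meets every uncountable Borel subset of $Z$. This handles conditions on single points: $\{z:f(z)\text{ is finite}\}$ is Borel and misses $A$, so it is countable. But comparability is a condition on pairs. All that we know about the Borel set of pairs with incomparable values is that it misses $A^2$, and this does not make it negligible. For instance, let $h(t,z)=(t,\bar z)$, where $\bar z(i)=1-z(i)$. This is a homeomorphism of $Z$ without fixed points, and $h\circ h$ is the identity. Enumerate the uncountable Borel subsets of $Z$ as $(B_\alpha)_{\alpha<\mathfrak c}$. Each has $\mathfrak c$ points, so we can choose recursively $a_\alpha\in B_\alpha\setminus\{h(a_\beta):\beta<\alpha\}$. The set $A=\{a_\alpha:\alpha<\mathfrak c\}$ is Bernstein. We have $h(a_\beta)\neq a_\alpha$ for $\beta<\alpha$ by choice, for $\beta>\alpha$ because otherwise $a_\beta=h(a_\alpha)$, and for $\beta=\alpha$ because $h$ has no fixed point. So $A^2$ misses the graph of $h$, although no countable $S$ makes the graph disjoint from $(Z\setminus S)^2$: such an $S$ would satisfy $Z=S\cup h[S]$. This does not show that sets $X\supseteq A$ fail $(*)$. It shows that the Bernstein property of $A$ does not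 yield the conclusion we need about pairs.

The remedy is to ask for the Bernstein property for pairs directly. The sets of pairs that may be missed are exactly the following.

**Definition 20.** A set $C\subseteq Z^2$ is *thin* if $C\subseteq(S\times Z)\cup(Z\times S)$ for some countable $S\subseteq Z$; equivalently, $C\cap(Z\setminus S)^2=\emptyset$.

A countable set of pairs is thin, and so is $\{x\}\times Z$. The diagonal of $Z^2$, the graph of $h$ above and $Z^2$ itself are not thin.

We plan to choose, by recursion of length $\mathfrak c$, a pair of points of $A$ in every non-thin Borel set. At each stage fewer than $\mathfrak c$ points are already in use and have to be avoided. The next lemma says that this is possible.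

**Lemma 21.** If $C\subseteq Z^2$ is Borel and not thin, and $M\subseteq Z$ has $|M|<\mathfrak c$, then there is $(a,a')\in C$ with $a,a'\notin M$.

If $M$ is countable, in particular always under CH, this is immediate: otherwise $M$ itself would witness that $C$ is thin. The work is needed only for uncountable $M$.

*Proof.* Suppose on the contrary that
$$C\subseteq(M\times Z)\cup(Z\times M). \tag{2}$$
Write $C_x=\{y:(x,y)\in C\}$ and $C^y=\{x:(x,y)\in C\}$, and let $D=\{x:C_x\text{ is uncountable}\}$.

**Step 1: $D$ is analytic** (a theorem of Mazurkiewicz and Sierpiński). Let $N\subseteq Z\times Z\times\omega^\omega$ be closed with projection $C$ to $Z^2$. Let $d$ be a complete metric on $Z\times\omega^\omega$ inducing its topology. We claim that $x\in D$ if and only if there is a sequence of points $q_n=(y_n,w_n)\in Z\times\omega^\omega$ with $(x,q_n)\in N$ for all $n$ and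
$$\forall n,k\ \exists m\ \bigl(d(q_n,q_m)<1/(k+1)\ \text{ and }\ y_m\neq y_n\bigr). \tag{3}$$
The right-hand side is a Borel condition on $(x,(q_n)_n)$ in the Polish space $Z\times(Z\times\omega^\omega)^\omega$, so the claim presents $D$ as the projection of a Borel set.

For the forward direction, let $C_x$ be uncountable. For each $y\in C_x$ choose $w_y$ with $(x,y,w_y)\in N$, and let $E=\{(y,w_y):y\in C_x\}$, an uncountable set. The points of $E$ that have a countable neighborhood in $E$ form a union of countable relatively open sets. By second countability countably many of these suffice, so there are only countably many such points. Delete them to obtain an uncountable set $E'$. Every neighborhood of a point of $E'$ contains uncountably many points of $E$, hence of $E'$, so $E'$ has no isolated points. Distinct points of $E'$ have distinct first coordinates. Let $(q_n)$ enumerate a countable dense subset of $E'$. Given $n,k$, the ball of radius $1/(k+1)$ about $q_n$ with $q_n$ removed is a nonempty relatively open part of $E'$, so it contains some $q_m\neq q_n$, and $y_m\ne y_n$. This is (3).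

For the backward direction, let $(q_n)$ be as described. We build closed balls $B_\sigma$, $\sigma\in2^{<\omega}$, of positive radius at most $2^{-|\sigma|}$, each centered at some $q_n$, with $B_{\sigma0},B_{\sigma1}\subseteq B_\sigma$ and such that the projections of $B_{\sigma0}$ and $B_{\sigma1}$ to the $Z$-coordinate are disjoint. Begin with the closed ball of radius $1$ about $q_0$. Let $B_\sigma$ have center $q_n$ and radius $\rho$. By (3) there is $m$ with $d(q_n,q_m)<\rho/2$ and $y_m\neq y_n$. Choose disjoint neighborhoods of $y_n$ and $y_m$ in $Z$. Since the projection to $Z$ is continuous, sufficiently small closed balls about $q_n$ and $q_m$ project into them. Shrinking the radii further, to at most $\min(\rho/2,2^{-|\sigma|-1})$, we get both balls inside $B_\sigma$. Let these be $B_{\sigma0}$ and $B_{\sigma1}$. For $\beta\in2^\omega$ completeness gives a unique point in $\bigcap_nB_{\beta\restriction n}$. It is the limit of the centers, which lie in the closed set $N_x=\{q:(x,q)\in N\}$, so it lies in $N_x$ and its $Z$-coordinate is in $C_x$. Distinct $\beta$ yield distinct $Z$-coordinates, because the branches separate at some $\sigma$. So $|C_x|\ge2^{\aleph_0}$ and $x\in D$.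

**Step 2: $D$ is countable, and so is its mirror image.** If $x\notin M$, then $C_x\subseteq M$ by (2). So $C_x$ is a Borel set of cardinality less than $\mathfrak c$, hence countable, and $x\notin D$. Thus $D\subseteq M$, and $D$ is an analytic set of cardinality less than $\mathfrak c$, hence countable. By symmetry $D'=\{y:C^y\text{ is uncountable}\}$ is countable.

**Step 3: the rest of $C$ is countable.** Let $C'=C\setminus\bigl((D\times Z)\cup(Z\times D')\bigr)$. It is Borel, and all its sections in both directions are countable. By (2) each of its points has a coordinate in $M$, so $|C'|\le|M|\cdot\aleph_0+|M|\cdot\aleph_0<\mathfrak c$. Hence the Borel set $C'$ is countable.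

**Step 4: $C$ is thin.** The set $S=D\cup D'\cup\{x:\exists y\ (x,y)\in C'\}$ is countable, and $C\subseteq(D\times Z)\cup(Z\times D')\cup C'\subseteq(S\times Z)\cup(Z\times S)$. This contradicts the assumption on $C$. $\square$

## Two enlargements of one bad space

The second coordinate of $Z$ now pays off. The family $F$ to be coded is prescribed, and its members might collide with points needed elsewhere. Above each $t\in F$ there are $\mathfrak c$ points of $Z$, so there is always a fresh one.

**Lemma 22.** For every nonempty $F\subseteq[\omega]^\omega$ there are pairwise disjoint $T,A,B\subseteq Z$, with $A,B$ infinite, such that $\pi$ maps $T$ onto $F$ and every non-thin Borel $C\subseteq Z^2$ meets both $A^2$ and $B^2$.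

*Proof.* There are at most $\mathfrak c$ Borel subsets of $Z^2$, and $Z^2$ is not thin. So we can enumerate, with repetitions, the non-thin Borel sets as $(C_\alpha)_{\alpha<\mathfrak c}$ and $F$ as $(t_\alpha)_{\alpha<\mathfrak c}$. At stage $\alpha$ let $M$ be the set of all points chosen earlier. At most five points are chosen at each stage, so $|M|<\mathfrak c$. By Lemma 21 choose $(a_\alpha,a'_\alpha)\in C_\alpha$ with both coordinates outside $M$. Again by Lemma 21 choose $(b_\alpha,b'_\alpha)\in C_\alpha$ with both coordinates outside $M\cup\{a_\alpha,a'_\alpha\}$. Finally choose $z_\alpha\in2^\omega$ with $(t_\alpha,z_\alpha)\notin M\cup\{a_\alpha,a'_\alpha,b_\alpha,b'_\alpha\}$, which excludes fewer than $\mathfrak c$ values of $z_\alpha$. Let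
$$A=\{a_\alpha,a'_\alpha:\alpha<\mathfrak c\},\qquad B=\{b_\alpha,b'_\alpha:\alpha<\mathfrak c\},\qquad T=\{(t_\alpha,z_\alpha):\alpha<\mathfrak c\}.$$
A point chosen for one of the three sets differs from all points chosen before it for the other two, so the sets are disjoint. The points $a_\alpha$ are distinct for distinct $\alpha$, and so are the $b_\alpha$, so $A$ and $B$ are infinite. The other requirements are clear. $\square$

The next lemma is the repair: enlarging by $A$ makes any subspace of $Z$ good.

**Lemma 23.** Suppose $A\subseteq X\subseteq Z$ and $A^2$ meets every non-thin Borel subset of $Z^2$. Then $X$ has $(*)$.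

*Proof.* Let $(U_n)$ be as in $(*)$. Choose open $\tilde U_n\subseteq Z$ with $\tilde U_n\cap X=U_n$ and let $f(z)=\{n:z\in\tilde U_n\}$ for $z\in Z$.

**Step 1: $f$ is well behaved off a countable set.** The map $f:Z\to P(\omega)$ is Borel, because each $\{z:n\in f(z)\}=\tilde U_n$ is open. Therefore
$$C=\{(x,y)\in Z^2:f(x)\text{ is finite, or }f(x),f(y)\text{ are }\subseteq^*\text{-incomparable}\}$$
is Borel. By the hypothesis on $(U_n)$ it is disjoint from $X^2$, hence from $A^2$. So $C$ is thin. Let a countable $S$ witness this. Then $C\cap(Z\setminus S)^2=\emptyset$, that is, $f[Z\setminus S]$ is a linear family of infinite sets.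

**Step 2: traces outside $S$.** The family $f[Z\setminus S]$ is nonempty, and it is analytic as a Borel image of a Borel set. By Lemma 19 it has a pseudointersection, and so does its subfamily $f[X\setminus S]$.

**Step 3: traces inside $S$.** The countable linear family $f[X\cap S]$ has a pseudointersection by Lemma 5, or $\omega$ if it is empty. Since $f[X]=f[X\setminus S]\cup f[X\cap S]$ is linear, Lemma 18(2) gives a pseudointersection of $f[X]$. $\square$

**Proposition 24 (ZFC).** Let $F\subseteq[\omega]^\omega$ be nonempty, linear and closed under finite modifications. Let $T,A,B$ be as in Lemma 22, and let $X=T\cup A$, $Y=T\cup B$, $V=X\sqcup Y$.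

1. $X,Y,V$ are sets of reals in $\binom{\mathrm T}{\Gamma}$, hence in $\mathsf{Split}(\mathrm T,\mathrm T)$.
2. If $F$ has no pseudointersection, then $X\times Y,\,V^2\notin\binom{\mathrm T}{\Gamma}$.
3. If $F$ is a base of a nonprincipal ultrafilter, then $X\times Y,\,V^2\notin\mathsf{Split}(\mathrm T,\mathrm T)$.

*Proof.* (1) $X$ and $Y$ are infinite subspaces of $Z$, and $V$ embeds in $Z\times\{0,1\}$. Both $Z$ and $Z\times\{0,1\}$ are homeomorphic to the Cantor set, so $X,Y,V$ are sets of reals. $X$ has $(*)$ by Lemma 23. So does $Y$, by the same lemma with $B$ in place of $A$, and so does $V$ by Lemma 18(3). Now apply Lemmas 18(1) and 7.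

(2), (3) Since $A,B,T$ are pairwise disjoint, $X\cap Y=T$. By (1) in the section on intersections, the diagonal $\Delta$ is a closed subset of $X\times Y$ homeomorphic to $T$. Moreover $X\times Y$ is homeomorphic to a clopen subset of $V^2$. By Lemma 16, if $X\times Y$ or $V^2$ had the property in question, so would $T$. But $\pi$ restricted to $T$ is continuous with image $F$, so $T$ fails the property by Lemma 12. $\square$

## Failure in ZFC, the role of simple P-points, and independence

**Proof of Theorem 10, Part 1.** Apply Proposition 24(1) and (2) to the family $F$ of Lemma 13. $\square$

**Proof of Theorem 10, Part 2.** (a)⇒(b): Let $p$ be a simple P-point. Members of a nonprincipal ultrafilter are infinite, and $p$ contains the cofinite sets, so finite modifications of members of $p$ are in $p$. Hence the closure $F$ under finite modifications of a linear base of $p$ is again a linear base of $p$, consisting of infinite sets. Apply Proposition 24(1) and (3) to $F$. The inclusion $\binom{\mathrm T}{\Gamma}\subseteq\mathsf{Split}(\mathrm T,\mathrm T)$ is Lemma 7.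

(b)⇒(c) follows from that inclusion. (c)⇒(d) holds because the product of two sets of reals is second countable. (d)⇒(a) is Lemma 15. $\square$

**Proof of Corollary 11.** 

**Step 1: a simple P-point under CH.** Assume CH and enumerate $P(\omega)=\{R_\alpha:\alpha<\omega_1\}$. At stage $\alpha$ let $P$ be a pseudointersection of the countable family $\{t_\beta:\beta<\alpha\}$, which exists by Lemma 5 (for $\alpha=0$ let $P=\omega$). Let $t_\alpha$ be an infinite one among $P\cap R_\alpha$ and $P\setminus R_\alpha$. Then $t_\alpha\subseteq^*t_\beta$ for $\beta<\alpha$, so the family is linear. Let $p=\{R:t_\alpha\subseteq^*R\text{ for some }\alpha\}$. As the $t_\alpha$ are infinite and linearly ordered by $\subseteq^*$, $p$ is a proper filter. It contains the cofinite sets, and it contains $R_\alpha$ or $\omega\setminus R_\alpha$ for each $\alpha$. So $p$ is a nonprincipal ultrafilter, and the closure $F$ of $\{t_\alpha:\alpha<\omega_1\}$ under finite modifications is a linear base of it.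

**Step 2: one pair for both failures.** By Lemma 14, $F$ has no pseudointersection. So both (2) and (3) of Proposition 24 apply to this $F$: the sets of reals $X,Y$ belong to both classes, and $X\times Y$ belongs to neither. Since CH is consistent with ZFC, the conjecture holds. For $\binom{\mathrm T}{\Gamma}$, Part 1 of Theorem 10 gives the failure in ZFC alone.

**Step 3: simple P-points are P-points.** Recall that a P-point is a nonprincipal ultrafilter in which every countable subfamily has a pseudointersection belonging to the ultrafilter. Let $p$ be a simple P-point with linear base $L$. No countable subset of $L$ is coinitial in $L$ with respect to $\subseteq^*$: by Lemma 5 such a subset has a pseudointersection, which would be a pseudointersection of $L$, contradicting Lemma 14. Now let $R_0,R_1,\dots\in p$ and choose $b_n\in L$ with $b_n\subseteq R_n$. Since $\{b_n:n\in\omega\}$ is not coinitial, some $g\in L$ has $b_n\not\subseteq^*g$ for all $n$. By linearity $g\subseteq^*b_n\subseteq R_n$ for all $n$, and $g\in p$.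

**Step 4: independence.** By Step 2 it is consistent that the closure statement for $\mathsf{Split}(\mathrm T,\mathrm T)$ fails, already for sets of reals. For the other direction, Shelah's theorem (see E. Wimmers, *The Shelah P-point independence theorem*, Israel J. Math. 43 (1982)) says that it is consistent with ZFC that there are no P-points. Then there are no simple P-points by Step 3. By Theorem 10, Part 2, in the form that not-(a) implies not-(d), every second countable space is in $\mathsf{Split}(\mathrm T,\mathrm T)$. In particular $X\times Y\in\mathsf{Split}(\mathrm T,\mathrm T)$ for all second countable $X,Y$, including all sets of reals. $\square$
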